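# A harmonic function with unbounded frequency on a Carnot group of step six

## 1. The frequency of $x_1+x_1x_2$ on $\mathbb R^3$

Take $u(x)=x_1+x_1x_2$ on $\mathbb R^3$. It is harmonic: a linear term plus a quadratic harmonic polynomial. Compare the mass of $u^2$ on the sphere $|x|=r$ with the Dirichlet energy in the ball:
$$H(r)=\int_{|x|=r}u^2,\qquad D(r)=\int_{|x|<r}|\nabla u|^2 .$$
On the sphere, $\int x_1^2=\frac{4\pi}{3}r^4$ and $\int x_1^2x_2^2=\frac{4\pi}{15}r^6$, and the cross term $\int x_1\cdot x_1x_2$ is zero by the symmetry $x_2\mapsto-x_2$. So $H(r)=4\pi\left(\frac{r^4}{3}+\frac{r^6}{15}\right)$. Since $\nabla u=(1+x_2,x_1,0)$, we have $|\nabla u|^2=1+2x_2+x_2^2+x_1^2$, and $\int_{|x|<r}x_i^2=\frac{4\pi}{15}r^5$ gives $D(r)=4\pi\left(\frac{r^3}{3}+\frac{2r^5}{15}\right)$. The scale-invariant quotient is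
$$N(r)=\frac{rD(r)}{H(r)}=\frac{5+2r^2}{5+r^2}.$$
It increases from $1$, the order of vanishing of $u$ at $0$, to $2$, the degree of $u$ at infinity. It also has a meaning in between. Put $h(r)=r^{-2}H(r)$, a constant multiple of the mean of $u^2$ over the sphere. Then
$$\frac{h'(r)}{h(r)}=\frac{\frac23r+\frac4{15}r^3}{\frac13r^2+\frac1{15}r^4}=\frac2r\cdot\frac{5+2r^2}{5+r^2}=\frac{2N(r)}{r}.$$
So $N$ is half the logarithmic slope of $h$. A bound $N\le K$ near $0$ says that $h(r)$ is not smaller than a multiple of $r^{2K}$: the function cannot vanish faster than every power.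

On $\mathbb R^3$ nothing else can happen, because harmonic functions are real analytic. Now replace $\mathbb R^3$ by a noncommutative group with dilations, and the Laplacian by a sum of squares of fewer vector fields than the dimension. Is the frequency of a harmonic function still bounded near the center of the balls?

## 2. Carnot groups, the gauge and the frequency

**Carnot groups.** A *Carnot group* $\mathbb G$ is a connected, simply connected nilpotent Lie group whose Lie algebra is stratified: $\mathfrak g=V_1\oplus\dots\oplus V_m$ with $[V_1,V_j]=V_{j+1}$ for $1\le j<m$ and $[V_1,V_m]=\{0\}$. The number $m$ is the step, and $Q=\sum_j j\dim V_j$ is the homogeneous dimension; we assume $Q\ge3$. The map $\exp:\mathfrak g\to\mathbb G$ is a global diffeomorphism and gives *exponential coordinates* $x\in\mathbb R^n$, $n=\dim\mathfrak g$. A coordinate belonging to $V_j$ has *weight* $j$; write $d_l$ for the weight of $x_l$. The dilations $\delta_\lambda(x)=(\lambda^{d_l}x_l)_l$, $\lambda>0$, are automorphisms, with generator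 $Z=\sum_l d_lx_l\partial_l$. A function $\varphi$ is homogeneous of degree $d$ if $\varphi\circ\delta_\lambda=\lambda^d\varphi$; then $Z\varphi=d\varphi$. A monomial $x^\gamma$ has homogeneous degree $\sum_l d_l\gamma_l$.

Fix an orthonormal basis $X_1,\dots,X_{m_1}$ of left-invariant fields of $V_1$ and put
$$\nabla_Hu=(X_1u,\dots,X_{m_1}u),\qquad \Delta_Hu=\sum_iX_i^2u .$$
A function is *harmonic* in an open set if $\Delta_Hu=0$ there. Since $V_1$ generates $\mathfrak g$, Hörmander's theorem makes harmonic functions $C^\infty$. For the same reason (*bracket generation*), a smooth function with $\nabla_Hu=0$ on a connected open set is constant there: all iterated brackets of the $X_i$ annihilate it.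

In exponential coordinates $X_i=\sum_l p_{il}(x)\partial_l$ with $p_{il}$ a polynomial, homogeneous of degree $d_l-1$. Hence $X_i$ sends a homogeneous polynomial of degree $j$ to one of degree $j-1$ (to $0$ if $j=0$). Lebesgue measure in these coordinates is a bi-invariant Haar measure, and the flow of $X_i$ consists of right translations; so $X_i$ is divergence free.

**The gauge and the frequency.** Let $\Gamma$ be the positive fundamental solution of $-\Delta_H$ with pole at $e$ that vanishes at infinity. By Folland it is smooth and harmonic off $e$ and homogeneous of degree $2-Q$. The *gauge* is $\rho=\Gamma^{-1/(Q-2)}$, suitably normalized; it is homogeneous of degree one. Put $B_r=\{\rho<r\}$, $S_r=\{\rho=r\}$ and $d\sigma_H=\frac{|\nabla_H\rho|}{|\nabla\rho|}d\mathcal H^{n-1}$ on $S_r$. For $u$ harmonic in $B_R$ and $0<r<R$,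
$$H(u,r)=\int_{S_r}u^2|\nabla_H\rho|\,d\sigma_H,\qquad D(u,r)=\int_{B_r}|\nabla_Hu|^2\,dg,\qquad N(u,r)=\frac{rD(u,r)}{H(u,r)}\ \text{ if }H(u,r)\ne0 .$$
We take $dg$ to be Lebesgue measure in exponential coordinates. Another Haar measure multiplies $N$ by a constant, up to a rescaling of $\rho$; and replacing $\rho$ by $c\rho$ turns $H(u,r)$ into $cH(u,r/c)$ and $D(u,r)$ into $D(u,r/c)$, hence $N(u,r)$ into $N(u,r/c)$. Neither change affects boundedness near $0$.

**Example (the Heisenberg group).** On $\mathbb R^3$ with $(x,y,t)(x',y',t')=(x+x',y+y',t+t'+\frac12(xy'-yx'))$, take $X=\partial_x-\frac y2\partial_t$ and $Y=\partial_y+\frac x2\partial_t$, so $[X,Y]=\partial_t$, the weights are $1,1,2$ and $Q=4$. Write $|z|^2=x^2+y^2$ and $\rho=(|z|^4+16t^2)^{1/4}$. Put $\varphi=\rho^4$. Then $X\varphi=4|z|^2x-16ty$ and $Y\varphi=4|z|^2y+16tx$, so $|\nabla_H\varphi|^2=16|z|^6+256t^2|z|^2=16|z|^2\varphi$, and $X^2\varphi=Y^2\varphi=8|z|^2+4|z|^2$, so $\Delta_H\varphi=24|z|^2$. Therefore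
$$\Delta_H\rho^{-2}=\Delta_H\varphi^{-1/2}=\varphi^{-3/2}(-12|z|^2+12|z|^2)=0\quad\text{off }e.$$
As a distribution, $\Delta_H\rho^{-2}$ is supported at $e$ and homogeneous of degree $-Q$, so it is a multiple of $\delta_e$, and not the zero multiple, since $\rho^{-2}$ is not smooth at $e$. By the maximum principle, a harmonic function on the whole group that vanishes at infinity is zero; so $\rho^{-2}$ is a multiple of $\Gamma$, and $\rho$ is the gauge. The functions $x$ and $t$ are harmonic, of homogeneous degrees $1$ and $2$.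

**Discrepancy.** A harmonic function $u$ has *vanishing discrepancy* in $B_R$ if $\langle\nabla_Hu,\nabla_H\rho\rangle=\frac{Zu}{\rho}|\nabla_H\rho|^2$ there. On $\mathbb R^n$ with $\rho=|x|$ this always holds: both sides are the radial derivative. On the Heisenberg group $|\nabla_H\rho|^2=|\nabla_H\varphi|^2/(16\rho^6)=|z|^2/\rho^2$. For $u=t$ the left side is
$$\frac{1}{4\rho^3}\left[-\frac y2(4|z|^2x-16ty)+\frac x2(4|z|^2y+16tx)\right]=\frac{2t|z|^2}{\rho^3},$$
and the right side is $\frac{2t}{\rho}\cdot\frac{|z|^2}{\rho^2}$: equal. For $u=x$ the left side is $X\rho=(|z|^2x-4ty)/\rho^3$ and the right side is $x|z|^2/\rho^3$: not equal. So the condition already fails for a coordinate function.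

Garofalo and Rotz ("Frequency of Harmonic functions in Carnot groups and for operators of Baouendi type", arXiv:1212.6061, 2012) ask the following. If $u$ has vanishing discrepancy in $B_R$, then $N(u,\cdot)$ is non-decreasing on $(0,R)$, and in particular bounded near $0$. Without this assumption, let $\mathbb G$ be any Carnot group and $u$ any harmonic function in $B_R$ with $H(u,r)>0$ for all $r\in(0,R)$. Is there always an $R_0\in(0,R)$ with $N(u,\cdot)\in L^\infty(0,R_0)$?

The answer is no.

## 3. A group of dimension ten and the main theorems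

Let $\mathbb G=\mathbb R^{10}$ with points $(t,w,z,y)$, $t,y\in\mathbb R$, $w\in\mathbb R^6$, $z\in\mathbb R^2$. The product $(t,w,z,y)(t',w',z',y')$ has $t$- and $y$-components $t+t'$ and $y+y'$, and
$$w_j+\sum_{i\le j}\tfrac{t^{j-i}}{(j-i)!}w_i'\quad(1\le j\le6),\qquad z_1+z_1',\qquad z_2+z_2'+tz_1'$$
in the remaining places. This is a semidirect product, with $t$ acting on $(w,z)$ through exponentials of nilpotent matrices. Differentiating right multiplication at the identity gives the left-invariant fields
$$X=\partial_t,\quad W_i=\sum_{j\ge i}\tfrac{t^{j-i}}{(j-i)!}\partial_{w_j},\quad Z_1=\partial_{z_1}+t\,\partial_{z_2},\quad Z_2=\partial_{z_2},\quad Y=\partial_y .$$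
The only nonzero brackets are $[X,W_i]=W_{i+1}$ $(i\le5)$ and $[X,Z_1]=Z_2$. So
$$V_1=\langle X,W_1,Z_1,Y\rangle,\quad V_2=\langle W_2,Z_2\rangle,\quad V_j=\langle W_j\rangle\ (3\le j\le6)$$
is a stratification of step $6$, and $Q=4+4+3+4+5+6=26$. The weights of $t,w_j,z_1,z_2,y$ are $1,j,1,2,1$. Take $X,W_1,Z_1,Y$ orthonormal.

The chart $(t,w,z,y)$ is not the exponential one, but the change of chart is a diffeomorphism fixing the origin. Smoothness, harmonicity, "all derivatives vanish at $e$" and "vanishes identically near $e$" do not depend on the chart, and we use $(t,w,z,y)$ only for these. The quantities $\rho,H,D,N$ are always taken in exponential coordinates.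

A smooth function is *flat* at $e$ if all its derivatives vanish there; on $\mathbb R$, $e^{-1/x^2}$ is flat at $0$.

**Theorem A.** On this $\mathbb G$ there is a real-valued $u\in C^\infty(\mathbb G)$ with $\Delta_Hu=0$ on $\mathbb G$, all of whose derivatives vanish at $e$, and which is not identically zero in any neighborhood of $e$. Consequently $H(u,r)>0$ for all $r>0$, and $N(u,\cdot)\notin L^\infty(0,R_0)$ for every $R_0>0$.

**Theorem B (any Carnot group with $Q\ge3$).** Let $u$ be real-valued and harmonic in $B_R$.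

(i) For $r\in(0,R)$: $H(u,r)=0$ if and only if $u\equiv0$ in $B_r$.

(ii) Suppose $H(u,\cdot)>0$ on $(0,R)$. If some derivative of $u$ at $e$ is nonzero, then $\lim_{r\to0}N(u,r)=\kappa$, the lowest homogeneous degree in the Taylor series of $u$ at $e$. If all derivatives of $u$ vanish at $e$, then $N(u,\cdot)\notin L^\infty(0,R_0)$ for every $R_0\in(0,R)$.

Thus all frequencies on $\mathbb G$ are locally bounded if and only if harmonic functions on balls of $\mathbb G$ have strong unique continuation at $e$: infinite-order vanishing at $e$ implies vanishing near $e$.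

**Corollary C.** (1) If all functions harmonic near $e$ are real analytic near $e$, frequencies are always locally bounded. (2) Frequencies are not always locally bounded on any free Carnot group of rank $\ge4$ and step $\ge6$ (with any inner product on $V_1$), nor on $\mathbb G\times\mathbb G'$ with $\mathbb G$ as in Theorem A and $\mathbb G'$ any Carnot group.

## 4. Spherical means, and what differentiating $N$ gives

**Step 1: the geometry of $\rho$.** The purpose is to make the divergence theorem on $B_r$ legitimate. The function $\rho$ is positive and smooth off $e$ and homogeneous of degree one, hence continuous with $\rho(e)=0$. Comparing with $\max_l|x_l|^{1/d_l}$, which is also continuous, positive off $e$ and homogeneous of degree one, on the compact set where the latter equals $1$, we get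
$$|x_l|\le C\rho^{d_l}\ \text{ everywhere},\qquad |x|\le C\rho\ \text{ near }0. \tag{4.1}$$
So $B_r$ is bounded. Since $Z\rho=\rho$, $\nabla\rho\ne0$ off $e$ and $S_r$ is a smooth compact hypersurface with outer normal $\nu=\nabla\rho/|\nabla\rho|$. The set $B_r$ is connected, because dilations contract it to $e$. As $X_i$ is divergence free,
$$\int_{B_r}X_i\varphi\,dg=\int_{S_r}\varphi\,\frac{X_i\rho}{|\nabla\rho|}\,d\mathcal H^{n-1}, \tag{4.2}$$
with the analogous formula on shells $B_r\setminus B_s$. Write
$$d\vartheta_r=\frac{|\nabla_H\rho|^2}{|\nabla\rho|}\,d\mathcal H^{n-1}\ \text{ on }S_r,\qquad\text{so that}\qquad H(u,r)=\int_{S_r}u^2\,d\vartheta_r .$$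

**Step 2: the slope of a spherical mean.** The purpose is to establish in general the identity seen on $\mathbb R^3$. For $w$ smooth in $B_R$ put $h_w(r)=r^{1-Q}\int_{S_r}w\,d\vartheta_r$. Apply the divergence theorem on $B_r\setminus B_s$ to $w\nabla_H\rho^{2-Q}=(2-Q)w\rho^{1-Q}\nabla_H\rho$. The boundary terms are $(2-Q)h_w(r)$ and $-(2-Q)h_w(s)$. Since $\rho^{2-Q}$ is harmonic off $e$,
$$(2-Q)(h_w(r)-h_w(s))=\int_{B_r\setminus B_s}(2-Q)\rho^{1-Q}\langle\nabla_Hw,\nabla_H\rho\rangle\,dg .$$
Divide by $2-Q\neq0$. By the coarea formula the right side becomes $\int_s^r\tau^{1-Q}\int_{S_\tau}\frac{\langle\nabla_Hw,\nabla_H\rho\rangle}{|\nabla\rho|}d\mathcal H^{n-1}\,d\tau$, and (4.2) with $\varphi=X_iw$, summed over $i$, turns the inner integral into $\int_{B_\tau}\Delta_Hw$. Hence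
$$h_w(r)-h_w(s)=\int_s^r\tau^{1-Q}\int_{B_\tau}\Delta_Hw\,dg\,d\tau .\tag{4.3}$$
With $w=1$ this says that $h_1$ is a constant $\omega_0$, so $\vartheta_r(S_r)=\omega_0r^{Q-1}$. Moreover $\omega_0>0$: otherwise $\nabla_H\rho=0$ on $S_1$, hence off $e$ by homogeneity, so $\rho$ would be locally constant off $e$ by bracket generation, against $Z\rho=\rho$. With $w=u^2$, $\Delta_Hu^2=2|\nabla_Hu|^2$, and $h=h_{u^2}=r^{1-Q}H(u,r)$,
$$h'(r)=2r^{1-Q}D(u,r),\qquad \frac{h'(r)}{h(r)}=\frac{2N(u,r)}r\ \text{ where }h>0. \tag{4.4}$$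

**Where monotonicity needs the discrepancy.** The natural first attempt at the question is to differentiate $N$ and hope for a sign. From (4.4), $\frac{H'}{H}=\frac{Q-1}{r}+\frac{2D}{H}$. For $D'$, start from $X_i(u\circ\delta_\lambda)=\lambda(X_iu)\circ\delta_\lambda$ and differentiate at $\lambda=1$: $X_iZu=ZX_iu+X_iu$. Since $\operatorname{div}Z=Q$ and $Z\rho=r$ on $S_r$, the divergence theorem for the field $|\nabla_Hu|^2Z$ gives
$$rD'(r)=\int_{B_r}\left(Q|\nabla_Hu|^2+2\sum_iX_iu\,(X_iZu-X_iu)\right)dg=(Q-2)D+2\int_{S_r}Zu\,\frac{\langle\nabla_Hu,\nabla_H\rho\rangle}{|\nabla\rho|}d\mathcal H^{n-1},$$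
the last step by (4.2) and $\Delta_Hu=0$. Likewise $D=\int_{S_r}u\frac{\langle\nabla_Hu,\nabla_H\rho\rangle}{|\nabla\rho|}d\mathcal H^{n-1}$. So where $D>0$,
$$\frac{N'}{N}=\frac1r+\frac{D'}{D}-\frac{H'}H=2\left[\frac1{rD}\int_{S_r}Zu\,\frac{\langle\nabla_Hu,\nabla_H\rho\rangle}{|\nabla\rho|}d\mathcal H^{n-1}-\frac DH\right].$$
If the discrepancy vanishes, $\frac{\langle\nabla_Hu,\nabla_H\rho\rangle}{|\nabla\rho|}d\mathcal H^{n-1}=\frac{Zu}{r}d\vartheta_r$, and the bracket is
$$\frac1r\left[\frac{\int(Zu)^2d\vartheta_r}{\int uZu\,d\vartheta_r}-\frac{\int uZu\,d\vartheta_r}{\int u^2d\vartheta_r}\right]\ge0$$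
by Cauchy–Schwarz. (Since $D$ is non-decreasing in $r$, $N$ is $0$ up to the first radius where $D>0$, so $N$ is non-decreasing throughout.) Without that hypothesis, two different first-order operators act on $u$ in $\int Zu\,\langle\nabla_Hu,\nabla_H\rho\rangle$, and Cauchy–Schwarz no longer applies. The computation stops there. The identity (4.4), however, needed no hypothesis, and it suffices to decide when $N$ is bounded.

## 5. Bounded frequency and flat harmonic functions: proof of Theorem B

**Step 1: part (i).** If $H(u,r)=0$, then $h\ge0$ is non-decreasing by (4.4) and vanishes at $r$, so it vanishes on $(0,r]$. Then $D(u,\cdot)=0$ on $(0,r)$, so $\nabla_Hu=0$ in $B_r$, and $u\equiv c$ in $B_r$. Hence $0=h=c^2\omega_0$, and $c=0$. Conversely, if $u\equiv0$ in $B_r$, then $u=0$ on $S_r$ by continuity and $H(u,r)=0$.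

**Step 2: Taylor series and powers of $\rho$.** We need: *if $w$ is smooth near $e$ and its Taylor series at $e$ contains only monomials of homogeneous degree $\ge d$, then $w=O(\rho^d)$ near $e$.* Use Taylor's formula to an ordinary order $M\ge d$. The monomials that occur are $O(\rho^d)$ by (4.1), and the remainder is $O(|x|^{M+1})=O(\rho^d)$.

**Step 3: flat case of (ii).** By Step 2, for every integer $M\ge1$ we have $|u|\le C_M\rho^M$ near $e$, so $h(r)\le C_M^2\omega_0r^{2M}$ for small $r$. Suppose $N(u,\cdot)\le K$ a.e. on $(0,R_0)$. Integrating (4.4) from $r$ to a fixed $r_0<R_0$ gives $\log\frac{h(r_0)}{h(r)}\le2K\log\frac{r_0}r$, that is $h(r)\ge h(r_0)(r/r_0)^{2K}$ with $h(r_0)>0$. For $M>K$ the two bounds contradict each other as $r\to0$.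

**Step 4: non-flat case of (ii).** The purpose is to show that the lowest homogeneous part governs $N$. Write $u=P+E$ with $P\ne0$ a homogeneous polynomial of degree $\kappa$ and the Taylor series of $E$ starting at degree $\ge\kappa+1$. The fields $X_i$ lower degrees by one, so the Taylor series of $X_iE$ starts at degree $\ge\kappa$, and Step 2 gives
$$|E|\le C\rho^{\kappa+1},\qquad|X_iE|\le C\rho^\kappa .$$
The polynomial $\Delta_HP$ is homogeneous of degree $\kappa-2$, while the Taylor series of $\Delta_HE$ starts at degree $\ge\kappa-1$. Their sum is $0$, so $\Delta_HP=0$.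

*Scaling of $H$.* Let $\varphi$ be continuous off $e$ and homogeneous of degree $0$. The function $|\nabla_H\rho|^2$ has degree $0$ as well, so $\int_{B_r}\varphi|\nabla_H\rho|^2dg=r^Q\int_{B_1}\varphi|\nabla_H\rho|^2dg$. By the coarea formula the derivative of the left side in $r$ is $\int_{S_r}\varphi\,d\vartheta_r$; hence $\int_{S_r}\varphi\,d\vartheta_r=r^{Q-1}\int_{S_1}\varphi\,d\vartheta_1$. With $\varphi=P^2\rho^{-2\kappa}$ we get $H(P,r)=r^{Q-1+2\kappa}H(P,1)$. Since $|u^2-P^2|=|2PE+E^2|\le C\rho^{2\kappa+1}$ near $e$ and $\vartheta_r(S_r)=\omega_0r^{Q-1}$,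
$$H(u,r)=r^{Q-1+2\kappa}(H(P,1)+O(r)).$$
*Scaling of $D$.* Changing variables by $\delta_r$, $D(P,r)=r^{Q-2+2\kappa}D(P,1)$. If $\kappa\ge1$, then $|\nabla_HP|\le C\rho^{\kappa-1}$, so $\big||\nabla_Hu|^2-|\nabla_HP|^2\big|\le C\rho^{2\kappa-1}$, whose integral over $B_r$ is $O(r^{Q+2\kappa-1})$. If $\kappa=0$, then $\nabla_HP=0$ and the difference is bounded, with integral $O(r^Q)$. In both cases
$$D(u,r)=r^{Q-2+2\kappa}(D(P,1)+O(r)).$$
*Conclusion.* $P$ is harmonic on $\mathbb G$ and, being homogeneous and nonzero, does not vanish identically in $B_1$; so $H(P,1)>0$ by (i). Now (4.4) for $P$, where $h_{P^2}(r)=r^{2\kappa}H(P,1)$, reads $2\kappa r^{2\kappa-1}H(P,1)=2r^{1-Q}r^{Q-2+2\kappa}D(P,1)$, so $D(P,1)=\kappa H(P,1)$. Therefore $N(u,r)\to\kappa$. (On the Heisenberg group, the same identity gives $N\equiv1$ for $x$ and $N\equiv2$ for $t$.)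

**Step 5: the equivalence.** Suppose strong unique continuation holds at $e$ and $H(u,\cdot)>0$. Then $u$ is not flat, since a flat $u$ would vanish near $e$ and make $H(u,r)=0$ for small $r$. So $N(u,\cdot)$, which is continuous on $(0,R)$, has a finite limit at $0$ and is bounded near $0$. If strong unique continuation fails, there is a harmonic $u$, flat at $e$ and not vanishing identically near $e$; its real or imaginary part has the same properties. By (i), $H(u,\cdot)>0$, and by (ii) the frequency is unbounded on every $(0,R_0)$. $\square$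

Theorem A is now reduced to the construction of a nontrivial flat harmonic function.

## 6. Flat superpositions along the rays $\arg\mu=\pm\frac\pi6$

**A flat function of one variable.** Let $\mathcal C$ be the contour from $\infty e^{-i\pi/6}$ to $0$ and then to $\infty e^{i\pi/6}$ along rays, and for $x\in\mathbb R$ let
$$j(x)=\int_{\mathcal C}e^{-\mu^{5/2}}e^{i\mu^6x}\,d\mu\qquad(\text{principal branch}).$$
On $\mathcal C$ we have $\mu=\tau e^{\pm i\pi/6}$, so $\mu^6=-\tau^6$ is real and the second factor has modulus $1$, while $|e^{-\mu^{5/2}}|=e^{-\cos(5\pi/12)\tau^{5/2}}$ with $\cos\frac{5\pi}{12}>0$. So $j$ is smooth. Two facts about it will be used.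

*Moments vanish.* For every $n\in\mathbb N_0$,
$$\int_{\mathcal C}\mu^ne^{-\mu^{5/2}}d\mu=0 .\tag{6.1}$$
Indeed the integrand is holomorphic in $|\arg\mu|<\frac\pi6$ and continuous on the closed sector, and on the arc $|\mu|=T$, of length $\frac\pi3T$, it is bounded by $T^ne^{-\cos(5\pi/12)T^{5/2}}$. Close the contour by the arc, use Cauchy's theorem, let $T\to\infty$. So $j^{(n)}(0)=i^n\int_{\mathcal C}\mu^{6n}e^{-\mu^{5/2}}d\mu=0$ for all $n$: $j$ is flat at $0$.

*Nontriviality.* We claim
$$j\ \text{ does not vanish identically on any interval }(-\epsilon,\epsilon). \tag{6.2}$$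
Adding the two rays,
$$j(x)=\int_0^\infty h(\tau)e^{-i\tau^6x}d\tau,\qquad h(\tau)=2i\operatorname{Im}\left(e^{i\pi/6}e^{-e^{5\pi i/12}\tau^{5/2}}\right),\qquad h(0)=2i\sin\tfrac\pi6=i\neq0 .$$
Substituting $\lambda=\tau^6$, $j(x)=\int_0^\infty g(\lambda)e^{-i\lambda x}d\lambda$ with $g(\lambda)=\frac16\lambda^{-5/6}h(\lambda^{1/6})$, and $0\ne g\in L^1(0,\infty)$. For $\operatorname{Im}x\le0$, $|e^{-i\lambda x}|\le1$, so $j$ extends continuously to the closed lower half-plane and holomorphically to its interior. If $j=0$ on $(-\epsilon,\epsilon)$, Schwarz reflection continues $j$ holomorphically across this interval, and the identity theorem, then continuity, give $j\equiv0$ on the closed half-plane. In particular the Fourier transform of $g$ is zero, so $g=0$, a contradiction.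

**What this asks of a harmonic function.** If $U$ is harmonic on our group, so is $U\circ\delta_\mu$ for $\mu>0$; and if $U$ is an entire function of $(t,w,z,y)$, harmonicity persists for complex $\mu$. So try
$$v=\int_{\mathcal C}e^{-\mu^{5/2}}\,U(\delta_\mu g)\,d\mu .$$
Each derivative of $U\circ\delta_\mu$ at $0$ is a constant times a power of $\mu$, so $v$ is flat by (6.1), provided the integral and its derivatives converge. Convergence limits which variables may enter. A variable of weight $1$ or $2$ inside an exponential contributes growth $e^{C\tau}$ or $e^{C\tau^2}$, which $e^{-\cos(5\pi/12)\tau^{5/2}}$ absorbs. A variable of weight $6$ is allowed as $e^{ic\mu^6w_6}$ with $c$ real, since $\mu^6$ is real on $\mathcal C$. Any exponent $\gamma\in(2,3)$ could replace $\frac52$: $\gamma>2$ is used for weight $2$, and $\gamma\frac\pi6<\frac\pi2$ for decay in the sector. Finally $U$ depends on $t$ through some $f(t)$, which becomes $f(\mu t)$. For real $t$ the point $\mu t$ runs over the four rays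
$$\arg s=\pm\tfrac\pi6,\ \pm\tfrac{5\pi}6, \tag{6.3}$$
and $f$ has to be under control there.

**Two attempts that fail.** *Using $w_6$ alone.* Let $U=e^{120ikw_6}f(t)$, $k>0$. As $W_1$ acts on functions of $(t,w_6)$ as $\frac{t^5}{120}\partial_{w_6}$, harmonicity means $f''=k^2s^{10}f$. Put $F(x)=f(e^{i\pi/6}x)$, $x\in\mathbb R$. Since $e^{i\pi/3}e^{10i\pi/6}=1$, $F''=k^2x^{10}F$, so $(|F|^2)''=2|F'|^2+2k^2x^{10}|F|^2\ge0$. If $F$ is bounded, $|F|^2$ is bounded and convex on $\mathbb R$, hence constant, so $F\equiv0$. No nonzero solution is bounded on the line through $e^{i\pi/6}$.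

*Adding $y$.* Let $U=e^{120ikw_6+\sqrt{k\alpha}\,y}f(t)$ with $\alpha\in\mathbb C$, so that $f''=(k^2s^{10}-k\alpha)f$. Put $F_\pm(x)=f(e^{\pm i\pi/6}x)$; then $F_\pm''=(k^2x^{10}-k\alpha e^{\pm i\pi/3})F_\pm$. Suppose both are bounded on $\mathbb R$ and nonzero. For $|x|\ge x_0$,
$$(|F_\pm|^2)''\ge2|F_\pm'|^2+2(k^2x^{10}-k|\alpha|)|F_\pm|^2\ge0 .$$
A bounded convex function on $[x_0,\infty)$ has a derivative that converges, so the middle term is integrable at $\pm\infty$. Thus $F_\pm'$ and $x^5F_\pm$ are in $L^2$, and $F_\pm'\overline{F_\pm}\to0$ along sequences tending to $\pm\infty$. Multiply the equation by $\overline{F_\pm}$ and integrate by parts: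
$$\int|F_\pm'|^2+k^2\int x^{10}|F_\pm|^2=k\alpha e^{\pm i\pi/3}\int|F_\pm|^2 .$$
So both $\alpha e^{i\pi/3}$ and $\alpha e^{-i\pi/3}$ would be positive, which is impossible, since their quotient is $e^{2\pi i/3}$. One line alone can be served by choosing the phase of $\alpha$; the two lines ask for different phases.

**Two real parameters.** Keep all parameters real. Then a solution $f$ that is real on $\mathbb R$ and even satisfies $f(\bar s)=\overline{f(s)}$ and $f(-s)=f(s)$, so control on the single ray $\arg s=\frac\pi6$ gives control on all four. What remains is one complex condition: $f$ must be a multiple of the solution that decays along that ray. One complex condition calls for two real parameters. The field $Z_1$ supplies a second one: a factor $e^{i\sqrt{k|\beta|}z_2}$ with $\beta<0$ adds $-k\beta s^2$ to the coefficient. (The computation above, with $k\beta e^{2i\pi/3}\int x^2|F_+|^2$ added on the right, shows for real $\alpha,\beta$ by its imaginary part that $\alpha\int|F_+|^2=-\beta\int x^2|F_+|^2$, and then by its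 real part that $\alpha>0>\beta$.) To solve the condition we also use $w_2$, which replaces $s^5$ by $s-s^5$, and take $k$ large: then the equation can be analyzed near the two zeros $s=0$ and $s=1$ of $s-s^5$, where it has explicit models.

**The equation.** For $k\ge1$, $\alpha\in[0,3]$, $\eta\in[-1,1]$ put
$$\beta=-(4+\eta+\alpha)\in[-8,-3],\quad A(s)=s-s^5,\quad S(s)=\tfrac{s^2}2-\tfrac{s^6}6\ (S'=A),\quad R(s)=\alpha+\beta s^2,$$
$$f''=qf,\qquad q=k^2A^2-kR .\tag{6.4}$$
Let $f=f_{k,\alpha,\eta}$ be the solution with $f(0)=1$, $f'(0)=0$. It is entire, even, and real on $\mathbb R$. Note $R(0)=\alpha$ and $R(1)=-4-\eta$: the parameter $\alpha$ acts at $0$ and $\eta$ at $1$.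

**Proposition 1.** For some $k\ge1$ and some $(\alpha,\eta)\in[0,3]\times[-1,1]$, the function $f$ and each of its derivatives are bounded on the four rays (6.3).

## 7. Theorem A from Proposition 1

Fix $k,\alpha,\eta,\beta,f$ from Proposition 1; recall $\alpha\ge0>\beta$. For $\mu\in\mathbb C$ define on $\mathbb G$
$$u_\mu=\exp\left(120\,ik\mu^6w_6-ik\mu^2w_2+i\sqrt{k|\beta|}\,\mu^2z_2+\sqrt{k\alpha}\,\mu y\right)f(\mu t).$$

**Step 1: each $u_\mu$ is harmonic.** On functions of $(t,w_2,w_6,z_2,y)$, $W_1$ acts as $t\partial_{w_2}+\frac{t^5}{120}\partial_{w_6}$ and $Z_1$ as $t\partial_{z_2}$. Neither differentiates in $t$, so on $u_\mu$ they multiply by functions of $t$, and their squares by the squares of these: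
$$W_1^2u_\mu=-k^2(\mu^6t^5-\mu^2t)^2u_\mu,\qquad Z_1^2u_\mu=k\beta\mu^4t^2u_\mu,\qquad Y^2u_\mu=k\alpha\mu^2u_\mu .$$
By (6.4), $X^2u_\mu=\mu^2q(\mu t)u_\mu$, and since $\mu^2A(\mu t)^2=(\mu^6t^5-\mu^2t)^2$,
$$X^2u_\mu=\left[k^2(\mu^6t^5-\mu^2t)^2-k\alpha\mu^2-k\beta\mu^4t^2\right]u_\mu .$$
The sum of the four is $0$, so $\Delta_Hu_\mu=0$ for every $\mu\in\mathbb C$.

**Step 2: the superposition converges.** Put
$$v(g)=\int_{\mathcal C}e^{-\mu^{5/2}}u_\mu(g)\,d\mu .$$
A coordinate derivative of $u_\mu$ is a constant times a power of $\mu$, times the exponential factor, times some $f^{(l)}(\mu t)$. For $\mu=\tau e^{\pm i\pi/6}$ the $w_6$-factor has modulus $1$, and $f^{(l)}(\mu t)$ is bounded by Proposition 1, because $\mu t$ lies on one of the rays (6.3). So every derivative is at most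
$$C(1+\tau)^M\exp\left(C\tau^2(|w_2|+|z_2|)+C\tau|y|\right),$$
and against $e^{-\cos(5\pi/12)\tau^{5/2}}$ this is integrable, locally uniformly in $g$. Hence $v\in C^\infty(\mathbb G)$, we may differentiate under the integral, and $\Delta_Hv=0$ on $\mathbb G$.

**Step 3: $v$ is flat at $e=0$.** We have $u_\mu=\Phi(\mu t,\mu^2w_2,\mu^6w_6,\mu^2z_2,\mu y)$ with $\Phi$ entire and independent of $\mu$. So each coordinate derivative of $u_\mu$ at $0$ has the form $C_\gamma\mu^{n_\gamma}$ with $n_\gamma\in\mathbb N_0$, and by (6.1) the same derivative of $v$ at $0$ is $C_\gamma\int_{\mathcal C}\mu^{n_\gamma}e^{-\mu^{5/2}}d\mu=0$.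

**Step 4: $v$ is not trivial.** On the $w_6$-axis all other coordinates are $0$ and $f(0)=1$, so $v=j(120kw_6)$. By (6.2), $v$ does not vanish identically in any neighborhood of $e$.

**Step 5: conclusion.** The functions $\operatorname{Re}v$ and $\operatorname{Im}v$ are harmonic and flat at $e$. If each vanished identically in some neighborhood of $e$, so would $v$. So one of them, call it $u$, does not vanish identically in any neighborhood of $e$. By Theorem B(i), $H(u,r)>0$ for all $r>0$; by the flat case of Theorem B(ii), $N(u,\cdot)\notin L^\infty(0,R_0)$ for every $R_0>0$. This proves Theorem A, and restricting $u$ to any $B_R$ answers the question in the negative. $\square$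

It remains to prove Proposition 1. The plan: let $Y_*$ be the solution of (6.4) that decays along $\arg s=\frac\pi6$, and let $m=Y_*'(1)/Y_*(1)$, in general complex. The real solution $f$ is a multiple of $Y_*$ as soon as $\operatorname{Im}m=0$ and $f'(1)=mf(1)$. We show that for large $k$ the first quantity changes sign with $\eta$ and the second with $\alpha$. We use repeatedly *continuous dependence*: the solution of a linear equation and its derivative depend continuously, locally uniformly, on the initial point, the initial data and the coefficient, the latter in the topology of locally uniform convergence on $\mathbb R$ or $\mathbb C$ (Gronwall's inequality).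

## 8. The even solution on $[0,1]$

Near $s=0$, with $s=\zeta/\sqrt k$, equation (6.4) tends to $F''=(\zeta^2-\alpha)F$. For $\alpha=1$ the even solution is $e^{-\zeta^2/2}$. For $\alpha=0$ it stays positive, and for $\alpha=3$ we shall see it become negative. This is the origin of the sign change below.

**Lemma 1.** For $k$ large and all $\eta\in[-1,1]$: if $\alpha=0$ then $f(1)>0$; if $\alpha=3$ then $f(1)<0$. In both cases $f'(1)/f(1)\ge\frac12\sqrt k$.

**Step 1: growth on $[\frac45,1]$.** The purpose is the lower bound for $f'/f$. We have $-R=-\alpha+(4+\eta+\alpha)s^2$. For $s\ge\frac45$ it is at least $3(0.64)$ if $\alpha=0$, and at least $-3+6(0.64)=0.84$ if $\alpha=3$. So $q\ge0.84k$ on $[\frac45,1]$. If $f\neq0$ on $[\frac45,1]$ and $\ell=f'/f$ has $\ell(\frac45)\ge0$, then $\ell'=q-\ell^2\ge0.84k-\ell^2$. Comparison with the solution of $\theta'=0.84k-\theta^2$, $\theta(\frac45)=0$, gives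
$$\ell(1)\ge\sqrt{0.84k}\,\tanh\left(0.2\sqrt{0.84k}\right)\ge\tfrac12\sqrt k\qquad\text{for }k\text{ large}.$$

**Step 2: $\alpha=0$.** Here $q=k^2A^2+k(4+\eta)s^2\ge0$ on $[0,1]$, so $f\ge1$ and $f'\ge0$ there, and Step 1 applies.

**Step 3: $\alpha=3$, the model at $0$.** The purpose is to find a point near $0$ where $f$ and $f'$ are both negative. The function $F_k(\zeta)=f(\zeta/\sqrt k)$ solves
$$F_k''=\left[\zeta^2(1-\zeta^4/k^2)^2-3-\beta\zeta^2/k\right]F_k,\qquad F_k(0)=1,\ F_k'(0)=0 .$$
The coefficient tends to $\zeta^2-3$ locally uniformly in $\zeta$ and uniformly in $\eta$, so $F_k\to F_\infty$ in $C^1_{loc}$, uniformly in $\eta$, where $F_\infty''=(\zeta^2-3)F_\infty$ with the same data. Write $F_\infty=e^{-\zeta^2/2}G$; then $G''-2\zeta G'+2G=0$. For $G=\sum g_n\zeta^{2n}$ this gives $(2n+2)(2n+1)g_{n+1}=(4n-2)g_n$, that is $g_{n+1}/g_n=\frac{2n-1}{(n+1)(2n+1)}$, with $g_0=1$ and $g_1=-1$. The solution is $g_n=-\frac1{(2n-1)n!}$ for $n\ge1$, so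
$$F_\infty=e^{-\zeta^2/2}\left(1-\sum_{n\ge1}\frac{\zeta^{2n}}{(2n-1)\,n!}\right).$$
Since $(2n-1)n!\le2(n+1)!$, the sum is at least $\frac{e^{\zeta^2}-1-\zeta^2}{2\zeta^2}$, so $F_\infty(\zeta)\to-\infty$. Hence there is $\zeta_0\ge3$ with $F_\infty(\zeta_0)<0$ and $F_\infty'(\zeta_0)<0$. For $k$ large, uniformly in $\eta$, $f<0$ and $f'<0$ at $s_0=\zeta_0/\sqrt k<\frac34$.

**Step 4: $\alpha=3$, from $s_0$ to $1$.** We check $q>0$ on $[s_0,1]$. For $s_0\le s\le\frac34$, $A=s(1-s^4)\ge0.68s$, so $k^2A^2\ge0.46\,k^2s_0^2\ge0.46\cdot9k>3k$, and $-\beta s^2\ge0$; so $q>0$. For $s\ge\frac34$, $-R\ge-3+6\cdot\frac9{16}>0$, so $q>0$. Therefore $-f$, with positive value and slope at $s_0$, stays positive, increasing and convex on $[s_0,1]$. So $f(1)<0$, $f\ne0$ on $[\frac45,1]$ and $\ell(\frac45)>0$, and Step 1 applies. $\square$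

## 9. The solution that decays along $\arg s=\frac\pi6$

**The Riccati form.** Write $\sigma=s^2$ ($s=\sqrt\sigma$ principal, $\operatorname{Re}\sigma>0$), so that $S=\frac\sigma2-\frac{\sigma^3}6$, $A^2=\sigma(1-\sigma^2)^2$, $A'=1-5\sigma^2$, $R=\alpha+\beta\sigma$, and put
$$a=\frac{A'}{kA^2},\qquad b=\frac R{kA^2},$$
which are rational functions of $\sigma$. We look for a solution behaving like $e^{-kS}$: $Y'=kA(-1+p)Y$ with $p$ small ($'=d/ds$). Then $Y''=\left[kA'(-1+p)+kAp'+k^2A^2(1-2p+p^2)\right]Y$. Equating the bracket to $k^2A^2-kR$ and dividing by $k^2A^2$ shows that, where $A\ne0$, (6.4) is equivalent to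
$$\frac{dp}{d(kS)}=2p+(a-b)-ap-p^2 .\tag{9.1}$$

**Monotone rays.** Let $\omega=e^{i\pi/3}$. Along $\sigma=c+x\omega$ with $0\le c\le1$, $x>0$, we have $\frac{dS}{dx}=\frac12\omega(1-\sigma^2)$. As $\omega^3=-1$ and $-\omega^2=e^{-i\pi/3}$,
$$\frac{dS}{dx}=\tfrac12\left[(1-c^2)e^{i\pi/3}+2cx\,e^{-i\pi/3}+x^2\right].$$
All three terms lie in the convex sector $|\arg|\le\frac\pi3$, where $|\zeta|\le2\operatorname{Re}\zeta$. So
$$\left|\frac{dS}{dx}\right|\le2\operatorname{Re}\frac{dS}{dx},\qquad2\operatorname{Re}\frac{dS}{dx}\ge x^2 .\tag{9.2}$$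
The ray $c=0$ is $\arg s=\frac\pi6$, where we want decay. The ray $c=1$ starts at $s=1$, where we want to know the solution. Between them, for $x\ge6$, lies the closed strip $\Omega=\{c+x\omega:0\le c\le1,\ x\ge6\}$. We solve (9.1) on the ray $c=1$ and on the strip, and identify the two solutions.

**Lemma 2 (contraction).** Let $E$ be either a half-ray $\{c+x\omega:x\ge x_0\}$ with $0\le c\le1$, $x_0>0$, or the strip $\Omega$; suppose $A\neq0$ and $|a|,|b|\le\varepsilon\le\frac1{10}$ on $E$. For $p$ bounded and continuous on $E$ put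
$$(Tp)(\sigma)=-\int_0^\infty e^{2k(S(\sigma)-S(\sigma+\tau\omega))}\,[a-b-ap-p^2](\sigma+\tau\omega)\;k\,\tfrac d{d\tau}S(\sigma+\tau\omega)\,d\tau .$$
Then $T$ has a fixed point $p$ with $\|p\|_\infty\le4\varepsilon$. It is the only fixed point with $\|p\|_\infty\le0.4$, and it solves (9.1) along the rays of $E$. The restriction of a fixed point to a smaller range $x\ge x_1$, or to one ray of the strip, is a fixed point there.

**Step 1: $Tp$ is defined and continuous.** By (9.2), $\operatorname{Re}(S(\sigma+\tau\omega)-S(\sigma))\ge\frac{\tau^3}6$, and $\left|\frac d{d\tau}S(\sigma+\tau\omega)\right|\le\frac12(1+(|\sigma|+\tau)^2)$. So the integrand is dominated, locally uniformly in $\sigma$, by a constant times $e^{-k\tau^3/3}(1+(|\sigma|+\tau)^2)$, and dominated convergence gives continuity.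

**Step 2: the kernel has mass at most $1$.** By (9.2) again,
$$\int_0^\infty\left|e^{2k(S(\sigma)-S(\sigma+\tau\omega))}k\tfrac{d}{d\tau}S(\sigma+\tau\omega)\right|d\tau\le\int_0^\infty2k\operatorname{Re}\tfrac{dS}{d\tau}\,e^{-2k\operatorname{Re}(S(\sigma+\tau\omega)-S(\sigma))}d\tau\le1,$$
so $\|Tp\|_\infty\le\|a-b-ap-p^2\|_\infty$.

**Step 3: contraction.** If $\|p\|_\infty\le4\varepsilon$, then $\|Tp\|_\infty\le2\varepsilon+4\varepsilon^2+16\varepsilon^2\le4\varepsilon$. On this ball the Lipschitz constant of $T$ is at most $\varepsilon+8\varepsilon=9\varepsilon\le0.9$; on $\{\|p\|_\infty\le0.4\}$ it is at most $\varepsilon+0.8\le0.9$. The first gives the fixed point in the ball of radius $4\varepsilon\le0.4$; the second gives uniqueness.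

**Step 4: the remaining claims.** Along a ray, with $S$ and $p$ as functions of $x$ and $G=a-b-ap-p^2$, the fixed-point equation reads $p(x)=-e^{2kS(x)}\int_x^\infty e^{-2kS(x')}G(x')\,kS'(x')\,dx'$. Differentiation gives $\frac{dp}{dx}=k\frac{dS}{dx}(2p+G)$, which is (9.1). Restrictions are fixed points because $(Tp)(\sigma)$ involves only values of $p$ at $\sigma+\tau\omega$, $\tau\ge0$. $\square$

**The ray $c=1$.** Let $\sigma=1+\varrho$, $\varrho=x\omega$. Then $1-\sigma^2=-\varrho(2+\varrho)$, so $|A|^2=|\sigma|x^2|2+\varrho|^2$. As $\operatorname{Re}\varrho>0$, $1\le|\sigma|\le|2+\varrho|$ and $|2+\varrho|\ge2$. Also $|A'|\le6|\sigma|^2$ and $|R|\le3+8|\sigma|\le11|\sigma|$. Hence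
$$|a|\le\frac{6|\sigma|}{kx^2|2+\varrho|^2}\le\frac3{kx^2},\qquad|b|\le\frac{11}{4kx^2}\le\frac3{kx^2}.$$
For $x\ge6/\sqrt k$ these are at most $\frac1{12}$, and Lemma 2 gives a fixed point $p$ on $x\ge6/\sqrt k$ with $|p|\le\frac13$. Applying Lemma 2 on $[x_1,\infty)$ with $\varepsilon=3/(kx_1^2)$, and using restriction and uniqueness, we see that $p$ is also the fixed point found there; so
$$|p(x)|\le\frac{12}{kx^2},\qquad x\ge6/\sqrt k .\tag{9.3}$$

**Definition of $Y_*$.** Let $s_k$ be the point with $s_k^2=1+6\omega/\sqrt k$, and let $Y_*$ be the entire solution of (6.4) with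
$$Y_*(s_k)=1,\qquad Y_*'(s_k)=kA(s_k)\left(-1+p(6/\sqrt k)\right).$$
On the ray, $\exp\left(k\int(-1+p)\,dS\right)$, with the integral taken from $s_k$, solves (6.4) along the ray with the same data, because $p$ solves (9.1) and $A\ne0$. So it equals $Y_*$, and
$$Y_*'=kA(-1+p)Y_*,\quad Y_*\ne0\qquad\text{on the ray }c=1,\ x\ge6/\sqrt k .\tag{9.4}$$

*Continuity in the parameters, for fixed $k$.* Since $1/|A|^2$ and $|\sigma|/|A|^2$ are bounded on the ray, $b$ depends continuously in sup norm on $(\alpha,\eta)$. If $p,\tilde p$ are the fixed points for $b,\tilde b$, then $\|p-\tilde p\|\le0.9\|p-\tilde p\|+\|b-\tilde b\|$, so $\|p-\tilde p\|\le10\|b-\tilde b\|$. So $p(6/\sqrt k)$, and by continuous dependence $Y_*(1)$ and $Y_*'(1)$, depend continuously on $(\alpha,\eta)$.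

**The strip.** The curve $s=\sqrt{1+x\omega}$ is not the ray $\arg s=\frac\pi6$; the strip transports the information from one to the other. On $\Omega$, (9.2) gives $|1-\sigma^2|=2|dS/dx|\ge x^2$, and $x\le|\sigma|\le x+1\le2x$. So $|A|^2=|\sigma||1-\sigma^2|^2\ge x^5$, $|A'|\le1+20x^2\le21x^2$, $|R|\le3+16x\le19x$, and
$$|a|\le\frac{21}{x^3}\le\frac1{10},\qquad|b|\le\frac{19}{x^4}\le\frac1{10}\qquad(k\ge1,\ x\ge6).$$
Run the contraction of Lemma 2 in the closed subspace of bounded continuous functions on $\Omega$ that are holomorphic in the interior $\Omega^\circ$. $T$ preserves it: for each $\tau$ the integrand is holomorphic in $\sigma\in\Omega^\circ$, as $\Omega^\circ+\tau\omega\subset\Omega^\circ$, and it is locally uniformly dominated. So the fixed point $p_\Omega$ is continuous on $\Omega$, holomorphic in $\Omega^\circ$, satisfies $|p_\Omega|\le0.4$, and solves (9.1) along the rays, hence in $\Omega^\circ$ in the complex sense. On the ray $c=1$, $x\ge6$ (recall $6\ge6/\sqrt k$), $p_\Omega$ and $p$ are both fixed points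 of norm at most $0.4$, so they agree. We drop the subscript.

**Lemma 3.** $Y_*'=kA(-1+p)Y_*$ on all of $\Omega$, with $|p|\le0.4$. Consequently $Y_*$ and all its derivatives decay super-exponentially along $\arg s=\frac\pi6$.

**Step 1: transfer.** $\Omega^\circ$ is convex, so $k(-1+p)\frac{dS}{d\sigma}$ has a holomorphic primitive $\Pi$ there. By (9.1), $e^\Pi$, as a function of $s=\sqrt\sigma$, solves (6.4); so it is the restriction of an entire solution $\widehat Y\not\equiv0$, and $\widehat Y'=kA(-1+p)\widehat Y$ in $\Omega^\circ$. Both sides are continuous on $\Omega$, so this holds on $\Omega$. At a point of the boundary ray $c=1$, $x\ge6$, both $\widehat Y$ and $Y_*$ satisfy $Y'=kA(-1+p)Y$ with the same $p$, so their Wronskian vanishes there. The Wronskian is constant, so $\widehat Y=CY_*$ with $C\ne0$, and the relation passes to $Y_*$.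

**Step 2: decay.** On $c=0$, that is $\sigma=x\omega$ and $s=\sqrt x\,e^{i\pi/6}$, $x\ge6$, we have by (9.2)
$$\frac d{dx}\log|Y_*|=k\operatorname{Re}\left[(-1+p)\frac{dS}{dx}\right]\le-k\operatorname{Re}\frac{dS}{dx}+0.4\cdot2k\operatorname{Re}\frac{dS}{dx}=-0.2\,k\operatorname{Re}\frac{dS}{dx}.$$
(The relation in Step 1 shows that $Y_*$ has no zero there: a zero would also be a zero of $Y_*'$.) So $|Y_*|\le C\exp(-0.2\,k\operatorname{Re}S)$ with $\operatorname{Re}S=\frac x4+\frac{x^3}6$. The same relation bounds $Y_*'$, and by (6.4) higher derivatives are combinations of $Y_*,Y_*'$ with polynomial coefficients. $\square$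

## 10. Parabolic cylinder functions near $s=1$

Near $s=1$ put $s=1+\xi/\sqrt k$. Since $A(1+\zeta)=-4\zeta+O(\zeta^2)$ and $R(1)=-4-\eta$, equation (6.4) tends to $y''=(16\xi^2+4+\eta)y$. For $\eta=0$ the function $y=e^{2\xi^2}$ is a solution; it decays along $\arg\xi=\frac\pi3$, where $\operatorname{Re}\xi^2=-\frac12|\xi|^2$, and $y'(0)=0$. So at $\eta=0$ the limiting logarithmic derivative at $\xi=0$ is $0$. The next lemma shows that it is purely imaginary for all $\eta$ and changes sign.

Recall the parabolic cylinder function $D_\nu$, with $\nu$ real: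
$$D_\nu''(x)=\left(\tfrac{x^2}4-\nu-\tfrac12\right)D_\nu(x),\qquad D_\nu(x)\sim x^\nu e^{-x^2/4}\ \text{ as }x\to\infty\text{ in closed subsectors of }|\arg x|<\tfrac{3\pi}4,$$
$$D_\nu'=\tfrac x2D_\nu-D_{\nu+1},\qquad D_\nu(0)=\frac{\sqrt\pi\,2^{\nu/2}}{\Gamma(\frac{1-\nu}2)},\qquad D_\nu'(0)=-\frac{\sqrt\pi\,2^{(\nu+1)/2}}{\Gamma(-\frac\nu2)}$$
(for the values at $0$, DLMF 12.2.6–7 with $D_\nu=U(-\frac12-\nu,\cdot)$). Here $\Gamma$ is Euler's function. For example $D_0(x)=e^{-x^2/4}$.

**Lemma 4.** As $k\to\infty$, uniformly for $(\alpha,\eta)\in[0,3]\times[-1,1]$: $Y_*(1)\ne0$ for $k$ large, and $m:=Y_*'(1)/Y_*(1)$ satisfies $m/\sqrt k-i\mu(\eta)\to0$, where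
$$\mu(\eta)=\frac{4\,\Gamma(\frac{1-\nu}2)}{\Gamma(-\frac\nu2)},\quad\nu=\tfrac\eta8\quad(\mu(0)=0);\qquad\mu(-1)>0>\mu(1).$$

**Step 1: signs and reduction to sequences.** For $|\nu|\le\frac18$ we have $\Gamma(\frac{1-\nu}2)>0$, and $\Gamma(\frac1{16})>0>\Gamma(-\frac1{16})$ gives the signs of $\mu(\mp1)$. As $1/\Gamma$ is entire, $\mu$ is continuous. If the lemma failed, there would be $\epsilon>0$, $k_j\to\infty$ and parameters $(\alpha_j,\eta_j)$, convergent after passing to a subsequence, with $Y_*(1)=0$ or $|m/\sqrt{k_j}-i\mu(\eta_j)|\ge\epsilon$ for every $j$. So it suffices to show: *for every sequence $k_j\to\infty$, $(\alpha_j,\eta_j)\to(\alpha,\eta)$, along a subsequence $Y_*(1)\ne0$ eventually and $m/\sqrt k\to i\mu(\eta)$.* We suppress $j$.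

**Step 2: the limit function.** Put $y_k(\xi)=Y_*(1+\xi/\sqrt k)$. Then $y_k''=\frac qk\,y_k$ with $\frac qk=kA^2-R\to16\xi^2+4+\eta$ locally uniformly in $\xi\in\mathbb C$. For $L\ge3$ the point $x=2L/\sqrt k$ of the ray $c=1$ corresponds to $\xi_L^{(k)}=\sqrt k\left(\sqrt{1+2L\omega/\sqrt k}-1\right)\to\xi_L:=L\omega$. There (9.4) and (9.3) give
$$\frac{y_k'}{y_k}=\sqrt k\,A\,(-1+p),\qquad\sqrt k\,A\to-4\xi_L,\qquad|p|\le\frac3{L^2}. \tag{10.1}$$
For $L=3$ this is the point $s_k$ where $Y_*$ was normalized. Pass to a subsequence along which $p(6/\sqrt k)$ converges. Then the initial points $\xi_3^{(k)}$ and the data $y_k=1$ and $y_k'$ at these points converge, so by continuous dependence $y_k\to y$ and $y_k'\to y'$ locally uniformly on $\mathbb C$, where $y''=(16\xi^2+4+\eta)y$ and $y(\xi_3)=1$.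

**Step 3: the limit decays along $\arg\xi=\frac\pi3$.** Passing to the limit in (10.1),
$$|y'(\xi_L)-4\xi_Ly(\xi_L)|\le\frac{12}L|y(\xi_L)|\qquad(L\ge3).$$
Let $\varphi(L)=y(L\omega)$, so $\varphi'=\omega y'(L\omega)$. Since $\operatorname{Re}(4L\omega^2)=-2L$,
$$\frac d{dL}|\varphi|^2=2\operatorname{Re}(\varphi'\overline\varphi)\le\left(-4L+\frac{24}L\right)|\varphi|^2 ,$$
so $|\varphi|^2L^{-24}e^{2L^2}$ is non-increasing and $|\varphi|^2\le CL^{24}e^{-2L^2}$. Thus $y\to0$, and by the inequality before it $y'\to0$, along $\arg\xi=\frac\pi3$.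

**Step 4: identification.** With $\nu=\frac\eta8$, $v(\xi)=D_\nu(-i\sqrt8\,\xi)$ satisfies $v''=-8\left(-2\xi^2-\nu-\frac12\right)v=(16\xi^2+4+8\nu)v$, the equation of $y$. On $\arg\xi=\frac\pi3$ the argument $-i\sqrt8\xi$ has phase $-\frac\pi6$, so $v\to0$ there, and $v'\to0$ because $D_\nu'=\frac x2D_\nu-D_{\nu+1}$. The constant Wronskian of $y$ and $v$ tends to $0$ along this ray, so it is $0$. As $y\not\equiv0$, $y=C\,D_\nu(-i\sqrt8\,\xi)$ with $C\ne0$. Now $D_\nu(0)\ne0$, so $y(0)\ne0$. Hence $Y_*(1)=y_k(0)\ne0$ eventually, and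
$$\frac m{\sqrt k}=\frac{y_k'(0)}{y_k(0)}\to\frac{y'(0)}{y(0)}=-i\sqrt8\,\frac{D_\nu'(0)}{D_\nu(0)}=i\sqrt8\,\sqrt2\,\frac{\Gamma(\frac{1-\nu}2)}{\Gamma(-\frac\nu2)}=i\mu(\eta).\qquad\square$$

## 11. Two real conditions at $s=1$: proof of Proposition 1

Recall the Poincaré–Miranda theorem: if $K_1,K_2$ are continuous on a closed rectangle, $K_1$ is positive on one vertical side and negative on the opposite one, and $K_2$ is positive on one horizontal side and negative on the opposite one, then $K_1$ and $K_2$ have a common zero in the rectangle.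

**Step 1: choice of $k$.** Fix $k$ so large that Lemma 1 holds and, by Lemma 4, for all $(\alpha,\eta)\in[0,3]\times[-1,1]$ we have $Y_*(1)\ne0$ and $|\operatorname{Re}m|\le\frac14\sqrt k$, while for all $\alpha\in[0,3]$, $\operatorname{Im}m>0$ if $\eta=-1$ and $\operatorname{Im}m<0$ if $\eta=1$.

**Step 2: signs on the sides.** On $[0,3]\times[-1,1]$ consider
$$K_1=f'(1)-\operatorname{Re}(m)\,f(1),\qquad K_2=\operatorname{Im}m .$$
They are continuous: $f(1),f'(1)$ by continuous dependence, and $m$ by the continuity of $Y_*(1),Y_*'(1)$ shown in Section 9. Where $f(1)\ne0$, $K_1=f(1)\left(\frac{f'(1)}{f(1)}-\operatorname{Re}m\right)$. On $\alpha=0$ and $\alpha=3$ the parenthesis is at least $\frac12\sqrt k-\frac14\sqrt k>0$ by Lemma 1, so $K_1>0$ on $\alpha=0$ and $K_1<0$ on $\alpha=3$. Also $K_2>0$ on $\eta=-1$ and $K_2<0$ on $\eta=1$.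

**Step 3: the common zero.** By the Poincaré–Miranda theorem there is $(\alpha,\eta)$ with $K_1=K_2=0$. There $m$ is real and $f'(1)=mf(1)$, that is $f'(1)Y_*(1)-f(1)Y_*'(1)=0$. So $f=CY_*$ with $C\ne0$. By Lemma 3, $f$ and all its derivatives decay along $\arg s=\frac\pi6$, hence are bounded there. By $f(\bar s)=\overline{f(s)}$ and evenness the same holds on the other three rays. This proves Proposition 1, and with Section 7 the proof of Theorem A is complete. $\square$

## 12. Analytic harmonic functions, free groups and products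

**Corollary C(1).** Let $u$ be harmonic in $B_R$ with $H(u,\cdot)>0$, and suppose functions harmonic near $e$ are real analytic near $e$. If all derivatives of $u$ at $e$ vanished, then $u\equiv0$ near $e$, which contradicts $H>0$. So some derivative is nonzero, and Theorem B(ii) gives $N(u,r)\to\kappa<\infty$.

**Corollary C(2), free groups.** The purpose is to pull the function $u$ of Theorem A back along a homomorphism. Let $\mathfrak g'$ be the free nilpotent Lie algebra of rank $\ge4$ and step $\ge6$, with any inner product on its first layer $V_1'$, and let $X_1',X_2',\dots$ be an orthonormal basis of $V_1'$; it is a set of free generators. Since $\mathfrak g$ has step $6$, the assignment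
$$X_1'\mapsto X,\quad X_2'\mapsto W_1,\quad X_3'\mapsto Z_1,\quad X_4'\mapsto Y,\quad X_i'\mapsto0\ (i>4)$$
extends to a Lie algebra homomorphism $\mathfrak g'\to\mathfrak g$, which is surjective because $V_1$ generates $\mathfrak g$. The free Carnot group $\mathbb G'$ is simply connected, so this integrates to a surjective homomorphism $\pi:\mathbb G'\to\mathbb G$, a submersion and hence an open map. The left-invariant field $X_i'$ is $\pi$-related to its image, so $\Delta_H'(u\circ\pi)=(\Delta_Hu)\circ\pi=0$. By the chain rule $u\circ\pi$ is flat at $e'$. As $\pi$ is open, the image of any neighborhood of $e'$ contains a neighborhood of $e$, so $u\circ\pi$ does not vanish identically in any neighborhood of $e'$. Theorem B(i) gives $H(u\circ\pi,\cdot)>0$, and Theorem B(ii) gives an unbounded frequency on every interval $(0,R_0)$.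

**Corollary C(2), products.** On $\mathbb G\times\mathbb G'$, with the layers of the two factors added and the first layers orthogonal, let $\pi$ be the projection onto $\mathbb G$. It is a surjective homomorphism and an open map. It sends an orthonormal basis of the first layer, adapted to the two factors, to $X,W_1,Z_1,Y$ and zeros. The argument just given applies word for word. $\square$
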